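\title{The region of projected volumes is not closed under dilation}

\begin{abstract}
To a compact set $T\subset\mathbb{R}^n$ attach the vector of logarithms of the volumes of its projections onto the $2^n-1$ nonzero coordinate subspaces, and let $\psi_n$ be the set of all vectors obtained in this way. We consider the question whether $v\in\psi_n$ and $\lambda>1$ imply $\lambda v\in\psi_n$. The answer is no: for every $n\ge 6$ there is an explicit $v\in\psi_n$ with $\lambda v\notin\psi_n$ for all $\lambda\in(1,2)$. The obstruction is an inequality of inclusion--exclusion type between projected volumes. We also show that $\psi_n$ is closed under addition, so that the implication holds for integer $\lambda$ in every dimension, and that $\psi_n$ is a convex polyhedral cone for $n\le 3$.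
\end{abstract}

\section{The question and the results}

A \emph{body} in $\mathbb{R}^n$ is a compact subset of $\mathbb{R}^n$. Let $e_1,\dots,e_n$ be the standard basis and $[n]=\{1,\dots,n\}$. For a body $T$ and a nonempty set $A\subset[n]$, let $T_A$ be the orthogonal projection of $T$ onto the span of $\{e_i:i\in A\}$, and let $|T_A|$ be its $|A|$-dimensional Lebesgue measure; in particular $T_{[n]}=T$. We write index sets as strings, so that $T_{12}=T_{\{1,2\}}$. If $|T_A|>0$ for every nonempty $A$, the \emph{log projection vector} of $T$ is the vector $\ell(T)\in\mathbb{R}^{2^n-1}$, indexed by the nonempty subsets of $[n]$, with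
\[
\ell(T)_A=\log|T_A| .
\]
A vector is \emph{constructible} if it equals $\ell(T)$ for some body $T$, and the \emph{constructible region} $\psi_n\subset\mathbb{R}^{2^n-1}$ is the set of constructible vectors. Thus $\psi_n$ records which lists of $2^n-1$ positive numbers occur as the projected volumes of one body. The following question comes from \cite{LRR}.

\begin{quote}
\emph{If $v\in\psi_n$ and $\lambda>1$, must $\lambda v$ belong to $\psi_n$?}
\end{quote}

In terms of volumes: given $T$, is there a body $U$ with $|U_A|=|T_A|^\lambda$ for all $A$? Rescaling $T$ does not produce $U$. Stretching the $i$th axis by a factor $c$ multiplies $|T_A|$ by $c$ for $A\ni i$, and this translates $\ell(T)$ instead of dilating it. Still, one would guess that the answer is yes. If $T$ is the box $\prod_i[0,a_i]$, the box $\prod_i[0,a_i^\lambda]$ serves as $U$. In general, the first constraints on projected volumes that come to mind compare products. For disjoint $A$ and $B$ we have $T_{A\cup B}\subset T_A\times T_B$, hence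
\begin{equation}\label{eq:product}
|T_{A\cup B}|\le|T_A|\,|T_B|,
\end{equation}
and in $\mathbb{R}^3$ there is the Loomis--Whitney inequality $|T|^2\le|T_{12}|\,|T_{13}|\,|T_{23}|$. After taking logarithms these are homogeneous linear inequalities, and such an inequality survives multiplication of the vector by any $\lambda\ge0$. If $\psi_n$ were cut out by inequalities of this kind, the answer would be yes. That is the situation for $n\le3$ (Theorem~\ref{thm:low}), and for integer $\lambda$ the answer is yes in every dimension (Theorem~\ref{thm:sum}). Nevertheless the general answer is no.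

\begin{theorem}\label{thm:main}
For every $n\ge6$ there is a vector $v\in\psi_n$ such that $\lambda v\notin\psi_n$ for every $\lambda\in(1,2)$.
\end{theorem}

The vector $v$ is explicit; it is constructed in Section~\ref{sec:six}.

\begin{theorem}\label{thm:sum}
For every $n$ we have $\psi_n+\psi_n\subset\psi_n$. Hence $\lambda\psi_n\subset\psi_n$ for every positive integer $\lambda$.
\end{theorem}

\begin{theorem}\label{thm:low}
We have $\psi_1=\mathbb{R}$ and $\psi_2=\{v:v_{12}\le v_1+v_2\}$, and $\psi_3$ is the set of all $v\in\mathbb{R}^7$ such that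
\begin{equation}\label{eq:cone}
v_{ij}\le v_i+v_j,\qquad v_{123}\le v_{ij}+v_k,\qquad 2v_{123}\le v_{12}+v_{13}+v_{23}
\end{equation}
whenever $\{i,j,k\}=\{1,2,3\}$. Thus for $n\le3$ the region $\psi_n$ is a convex polyhedral cone, and $\lambda\psi_n\subset\psi_n$ for all $\lambda\ge0$.
\end{theorem}

Let $\Lambda_n=\{\lambda\in\mathbb{R}:\lambda\psi_n\subset\psi_n\}$ be the set of admissible multipliers.

\begin{corollary}\label{cor:mult}
For $n\ge6$ we have $\Lambda_n\cap(-\infty,2]=\{0,1,2\}$ and $\{0,1,2,3,\dots\}\subset\Lambda_n$.
\end{corollary}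

For the vector $v$ of Theorem~\ref{thm:main}, both $v$ and $2v$ are constructible and $\frac32v$ is not, so $\psi_n$ is not convex for $n\ge6$. This paper does not treat non-integer $\lambda>2$ for $n\ge4$, nor $\lambda\in(1,2)$ for $n=4,5$.

Section~\ref{sec:four} shows the mechanism behind Theorem~\ref{thm:main} in $\mathbb{R}^4$, and Section~\ref{sec:six} proves the theorem. Theorems~\ref{thm:sum} and~\ref{thm:low} are proved, independently of this and of each other, in Sections~\ref{sec:sum} and~\ref{sec:low}; Corollary~\ref{cor:mult} follows in Section~\ref{sec:mult}.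

Throughout, $|\cdot|$ is Lebesgue measure in the dimension of the ambient space, and $\mathbf{1}_E$ is the indicator function of $E$. Projections of bodies are bodies, and $(T_B)_A=T_A$ for $A\subset B$. We use Tonelli's theorem mostly in this form: if $E\subset\mathbb{R}^p\times\mathbb{R}^q$ is compact, then $x\mapsto|\{u:(x,u)\in E\}|$ is a measurable function on $\mathbb{R}^p$ with integral $|E|$.

\section{Marked subsets, and an example in $\mathbb{R}^4$}\label{sec:four}

An inequality that a dilation can break should involve sums of volumes, not only products, and a natural source of sums is inclusion--exclusion. For this we need the measures of several subsets of one set to appear among the projected volumes of a body. An extra coordinate achieves this. If $D\subset W$ are compact subsets of $\mathbb{R}^d$, then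
\[
(D\times[0,1])\cup(W\times\{0\})\subset\mathbb{R}^{d+1}
\]
has volume $|D|$ and projects onto $W$. We say that the extra coordinate \emph{marks} $D$.

Let us mark two subsets of a planar set. Write points of $\mathbb{R}^4$ as $(x,u)$ with $x,u\in\mathbb{R}^2$, and name the coordinates $1,2,1',2'$, where $i'$ refers to $u_i$. Fix $y\in(0,1)$, let
\[
D_i=\{x\in[0,1]^2:x_i\le y\},\qquad L=D_1\cup D_2,
\]
and let $S$ be the set of $(x,u)\in L\times[0,1]^2$ such that, for $i=1,2$, we have $x_i\le y$ or $u_i=0$. These conditions are closed, so $S$ is a body, and $S\supset[0,y]^2\times[0,1]^2$, so all its projections have positive volume. The coordinate $i'$ marks $D_i$, and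
\[
\begin{aligned}
S_{i'}&=[0,1], & S_{ii'}&=([0,y]\times[0,1])\cup([0,1]\times\{0\}),\\
S_{12}&=L, & S_{12i'}&=(D_i\times[0,1])\cup(L\times\{0\}).
\end{aligned}
\]
Hence $|S_{i'}|=1$, $|S_{ii'}|=|S_{12i'}|=y$ and $|S_{12}|=1-(1-y)^2=y(2-y)$. Since $|D_1\cap D_2|=y^2$, the identity $|L|=|D_1|+|D_2|-|D_1\cap D_2|$ can be written as $|S_{12}|=|S_{121'}|+|S_{122'}|-|S_{11'}|\,|S_{22'}|$.

The difficulty is that a body $U$ with $|U_A|=|S_A|^\lambda$ need not look like $S$ at all: its fibers in direction $i'$ can have any length between $0$ and $1$, so there are no marked sets to speak of. We need an inequality that holds for all bodies and is an equality for $S$. Here it is: \emph{if $U\subset\mathbb{R}^4$ is a body with $|U_{1'}|,|U_{2'}|\le1$, then}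
\begin{equation}\label{eq:four}
|U_{12}|\ \ge\ |U_{121'}|+|U_{122'}|-|U_{11'}|\,|U_{22'}| .
\end{equation}
To prove it, replace the indicator function of $D_i$ by the fiber length
\[
\tau_i(x)=|\{t:(x,t)\in U_{12i'}\}|,\qquad x\in\mathbb{R}^2 .
\]
The fiber lies in $U_{i'}$ and is empty for $x\notin U_{12}$, so $0\le\tau_i\le1$ and $\tau_i=0$ outside $U_{12}$. Therefore, pointwise,
\[
\mathbf{1}_{U_{12}}\ \ge\ 1-(1-\tau_1)(1-\tau_2)=\tau_1+\tau_2-\tau_1\tau_2 :
\]
outside $U_{12}$ both sides vanish, and the right side never exceeds $1$. Integrating gives $|U_{12}|\ge|U_{121'}|+|U_{122'}|-\int\tau_1\tau_2$. The last term carries a minus sign, so it needs an upper bound. The volume $|U|$, which equals $|D_1\cap D_2|$ for $U=S$, is of no help: the fiber of $U$ over $x$ has area at most $\tau_1(x)\tau_2(x)$, so $|U|$ bounds the integral from below. Instead we separate the variables. Let $\eta_i(s)=|\{t:(s,t)\in U_{ii'}\}|$ for $s\in\mathbb{R}$. If $(x,t)\in U_{12i'}$ then $(x_i,t)\in U_{ii'}$, so $\tau_i(x)\le\eta_i(x_i)$, and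
\[
\int\tau_1\tau_2\,dx\ \le\ \int\eta_1(x_1)\,\eta_2(x_2)\,dx=|U_{11'}|\,|U_{22'}| .
\]
This proves \eqref{eq:four}. It also explains why the marked sets were chosen so that $D_i$ is described by the single coordinate $x_i$: this makes the last bound exact for $S$.

Now let $\lambda>0$ and suppose that $\lambda\,\ell(S)=\ell(U)$. Then $|U_{i'}|=1$, and \eqref{eq:four} reads $y^\lambda(2-y)^\lambda\ge 2y^\lambda-y^{2\lambda}$, that is,
\[
(2-y)^\lambda-2\cdot1^\lambda+y^\lambda\ \ge\ 0 .
\]
The numbers $y,\,1,\,2-y$ form an arithmetic progression, and the left side is the second difference of $f(t)=t^\lambda$ along it. For $0<\lambda<1$ the function $f$ is strictly concave, the second difference is negative, and so $\lambda\,\ell(S)\notin\psi_4$. Thus $\psi_4$ is not a cone. But for $\lambda>1$ the function $f$ is convex and we learn nothing. The third derivative $f'''(t)=\lambda(\lambda-1)(\lambda-2)t^{\lambda-3}$, on the other hand, is negative for $1<\lambda<2$. This suggests marking three sets, arranged so that inclusion--exclusion produces a third difference.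

\section{Three marked subsets: the counterexample}\label{sec:six}

Write points of $\mathbb{R}^6$ as $(x,u)$ with $x,u\in\mathbb{R}^3$, and name the coordinates $1,2,3,1',2',3'$, where $i'$ refers to $u_i$. The letters $i,j,k$ always satisfy $\{i,j,k\}=\{1,2,3\}$.

\subsection*{An inclusion--exclusion inequality}

\begin{lemma}\label{lem:ie}
Let $U\subset\mathbb{R}^6$ be a body with $|U_{i'}|\le1$ for $i=1,2,3$. Then
\begin{equation}\label{eq:six}
|U_{123}|\ \ge\ \sum_{i}|U_{123i'}|\;-\;\sum_{i<j}|U_{ii'}|\,|U_{jj'}|\,|U_k|\;+\;|U| .
\end{equation}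
\end{lemma}

\begin{proof}
For $x\in\mathbb{R}^3$ and $s\in\mathbb{R}$ put
\[
F_i(x)=\{t:(x,t)\in U_{123i'}\},\qquad \tau_i(x)=|F_i(x)|,\qquad \eta_i(s)=|\{t:(s,t)\in U_{ii'}\}| .
\]
Since $F_i(x)\subset U_{i'}$, the hypothesis gives $0\le\tau_i\le1$, and $\tau_i=0$ outside $U_{123}$. The function $1-\prod_i(1-\tau_i)$ is therefore at most $1$ and vanishes outside $U_{123}$, so
\begin{equation}\label{eq:pointwise}
\mathbf{1}_{U_{123}}\ \ge\ 1-\prod_i(1-\tau_i)=\sum_i\tau_i-\sum_{i<j}\tau_i\tau_j+\tau_1\tau_2\tau_3 .
\end{equation}
We integrate over $\mathbb{R}^3$ and treat the three kinds of terms according to their signs.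

The linear terms are exact: $\int\tau_i=|U_{123i'}|$.

The quadratic terms need upper bounds. If $t\in F_i(x)$ then $(x_i,t)\in U_{ii'}$, so $\tau_i(x)\le\eta_i(x_i)$. This says nothing about the remaining variable $x_k$, but $\tau_i(x)>0$ forces $x\in U_{123}$ and hence $x_k\in U_k$. Thus
\begin{equation}\label{eq:quadratic}
\int\tau_i\tau_j\,dx\ \le\ \int\eta_i(x_i)\,\eta_j(x_j)\,\mathbf{1}_{U_k}(x_k)\,dx=|U_{ii'}|\,|U_{jj'}|\,|U_k| .
\end{equation}

The cubic term needs a lower bound, and this time $|U|$ is on the correct side. The fiber $\{u:(x,u)\in U\}$ is contained in $F_1(x)\times F_2(x)\times F_3(x)$, so its volume is at most $\tau_1\tau_2\tau_3(x)$, and $\int\tau_1\tau_2\tau_3\ge|U|$.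
\end{proof}

The hypothesis $|U_{i'}|\le1$ is used only for $\tau_i\le1$, and it cannot be dropped: for $U=[0,1]^3\times[0,c]^3$ the inequality \eqref{eq:six} reads $1\ge3c-3c^2+c^3$, or $(1-c)^3\ge0$, which fails for $c>1$.

\subsection*{A body that attains equality}

Fix $y\in(0,1)$. We look for a compact set $W\subset[0,1]^3$ with $W_k=[0,1]$ in which to mark the subsets $D_i=\{x\in W:x_i\le y\}$. For the marked body $\tau_i$ is the indicator function of $D_i$, and equality in \eqref{eq:quadratic} asks that $D_i\cap D_j$ fill the slab $\{x\in[0,1]^3:x_i\le y,\ x_j\le y\}$ up to a null set. So $W$ should contain the three slabs, and we take nothing more: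
\[
W=\bigcup_{i<j}\{x\in[0,1]^3:x_i\le y,\ x_j\le y\}=\{x\in[0,1]^3:x_i>y\text{ for at most one }i\}.
\]
This set is a tripod. It is the disjoint union of the core $C=[0,y]^3$, of volume $y^3$, and the three arms $A_k=\{x\in W:x_k>y\}$, each a box of volume $y^2(1-y)$. The set $D_i$ is $W$ with the arm $A_i$ removed. Hence $D_1\cap D_2\cap D_3$, $D_i\cap D_j$, $D_i$ and $W$ consist of the core and $0,1,2,3$ arms, and their volumes
\[
y^2\cdot y,\qquad y^2\cdot1,\qquad y^2(2-y),\qquad y^2(3-2y)
\]
are in arithmetic progression, as a third difference requires. Let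
\[
T=\{(x,u)\in W\times[0,1]^3:\ x_i\le y\ \text{ or }\ u_i=0,\ \text{ for each }i=1,2,3\}.
\]
The set $W$ is a union of three closed boxes and the three conditions are closed, so $T$ is a body. It contains $C\times[0,1]^3$, so all its projections have positive volume and $\ell(T)\in\psi_6$. The fiber of $T$ over $x\in W$ is the product of three sets, the $i$th being $[0,1]$ if $x\in D_i$ and $\{0\}$ otherwise. This gives the volumes that occur in Lemma~\ref{lem:ie}.
\begin{itemize}
\item $T_k=[0,1]$, because $W$ contains the segment $[0,1]e_k$; and $T_{i'}=[0,1]$, from the fiber over $x=0$. So $|T_k|=|T_{i'}|=1$.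
\item $T_{ii'}=([0,y]\times[0,1])\cup([0,1]\times\{0\})$: the inclusion $\subset$ is the $i$th condition, and each point on the right lifts to $T$ when the other four coordinates are set to $0$. So $|T_{ii'}|=y$.
\item $T_{123}=W$, so $|T_{123}|=y^2(3-2y)$.
\item $T_{123i'}=(D_i\times[0,1])\cup(W\times\{0\})$, so $|T_{123i'}|=|D_i|=y^2(2-y)$.
\item The fiber of $T$ has volume $1$ over $C$ and volume $0$ over the arms, so $|T|=y^3$.
\end{itemize}
Equality holds in \eqref{eq:six}, since $3y^2(2-y)-3y^2+y^3=y^2(3-2y)$; this is inclusion--exclusion for $W=D_1\cup D_2\cup D_3$.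

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $n=6$, $v=\ell(T)$ and $1<\lambda<2$, and suppose that $\lambda v=\ell(U)$ for a body $U$, so that $|U_A|=|T_A|^\lambda$ for all $A$. Then $|U_{i'}|=1$, and Lemma~\ref{lem:ie} gives
\[
y^{2\lambda}(3-2y)^\lambda\ \ge\ 3y^{2\lambda}(2-y)^\lambda-3y^{2\lambda}+y^{3\lambda}.
\]
Put $h=1-y>0$ and $f(t)=t^\lambda$. Then $1=y+h$, $2-y=y+2h$, $3-2y=y+3h$, and division by $y^{2\lambda}$ turns the inequality into
\begin{equation}\label{eq:third}
f(y+3h)-3f(y+2h)+3f(y+h)-f(y)\ \ge\ 0 .
\end{equation}
The left side is $\Delta^3f(y)$, where $\Delta g(t)=g(t+h)-g(t)=\int_0^hg'(t+a)\,da$. Applying this formula three times, we get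
\[
\Delta^3f(y)=\int_0^h\!\!\int_0^h\!\!\int_0^hf'''(y+a+b+c)\,da\,db\,dc .
\]
Since $f'''(t)=\lambda(\lambda-1)(\lambda-2)t^{\lambda-3}<0$ for $t>0$, we have $\Delta^3f(y)<0$, contradicting \eqref{eq:third}. So $\lambda v\notin\psi_6$.

For $n>6$ let $\tilde T=T\times[0,1]^{n-6}$ and $v=\ell(\tilde T)\in\psi_n$; note that $\tilde T_A=T_A$ for $A\subset[6]$. If $\lambda v=\ell(\tilde U)$, then $U=\tilde U_{[6]}$ is a body in $\mathbb{R}^6$ with $|U_A|=|\tilde U_A|=|T_A|^\lambda$ for all nonempty $A\subset[6]$, which has just been excluded.
\end{proof}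

\begin{example}
For $y=\frac12$ the tripod consists of four cubes of side $\frac12$, and \eqref{eq:third}, multiplied by $2^\lambda$, becomes $4^\lambda-3\cdot3^\lambda+3\cdot2^\lambda-1\ge0$. At $\lambda=\frac32$ this says $7+6\sqrt2\ge9\sqrt3$, or after squaring $84\sqrt2\ge122$, which is false because $2\cdot84^2=14112<14884=122^2$.
\end{example}

\begin{remark}
The range $1<\lambda<2$ enters only through the sign of $f'''$. At $\lambda=1$ and $\lambda=2$ the third difference vanishes, in agreement with Theorem~\ref{thm:sum}. For $0<\lambda<1$ and for $\lambda>2$ it is positive, so Lemma~\ref{lem:ie} does not exclude $\lambda\,\ell(T)$.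
\end{remark}

\begin{remark}
The six-dimensional volume can be traded for five-dimensional ones. Let $U\subset\mathbb{R}^6$ be a body whose six one-dimensional projections have length $1$, with $|U_{ii'}|=z$, $|U_{123i'}|=d$ and $|U_{123i'j'}|=z^2$ for all $i\ne j$. Then $|U_{123}|\ge3d-3z^2+z^3$. Indeed, the fiber of $U_{123i'j'}$ over $x$ lies in $F_i(x)\times F_j(x)$, so $z^2\le\int\tau_i\tau_j$, and equality holds in \eqref{eq:quadratic}. Hence $\tau_i\tau_j=\eta_i(x_i)\eta_j(x_j)$ almost everywhere on $U_1\times U_2\times U_3$. Multiplying the three identities and taking square roots gives $\tau_1\tau_2\tau_3=\eta_1(x_1)\eta_2(x_2)\eta_3(x_3)$ almost everywhere there, so $\int\tau_1\tau_2\tau_3=z^3$, and \eqref{eq:pointwise} yields the claim. As $|T_{123i'j'}|=|D_i\cap D_j|=y^2$, this inequality is also an equality for $T$, and with $z=y^\lambda$ it also leads to \eqref{eq:third}.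
\end{remark}

\section{Sums of constructible vectors}\label{sec:sum}

Given bodies $T,S\subset\mathbb{R}^n$, we want a body $V\subset\mathbb{R}^n$ with $|V_A|=|T_A|\,|S_A|$ for all $A$. The product $T\times S$ has these volumes, if we pair the $i$th coordinate of $T$ with the $i$th coordinate of $S$ and project onto pairs; but it lives in $(\mathbb{R}^2)^n$. So each pair of coordinates must be encoded in one coordinate. For finite sets $T\subset\{0,\dots,N-1\}^n$ and $S\subset\{0,\dots,M-1\}^n$, with cardinality in place of volume, the encoding $(t_i,s_i)\mapsto Mt_i+s_i$ does this. For bodies we use a decoding map $\gamma:[0,1]\to[0,1]^2$ and pull $T\times S$ back. The map should be continuous, so that the preimage is compact; surjective, so that preimages commute with projections; and measure preserving, so that volumes are kept. The Hilbert curve has all three properties.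

Call $[a4^{-m},(a+1)4^{-m}]\subset[0,1]$ an \emph{interval of level $m$} and $[a2^{-m},(a+1)2^{-m}]\times[b2^{-m},(b+1)2^{-m}]\subset[0,1]^2$ a \emph{square of level $m$}, where $a,b,m\ge0$ are integers. Two such intervals, of any levels, are nested or have disjoint interiors, and the same holds for squares. The Hilbert curve (see \cite{Sagan}) is a continuous surjection $\gamma:[0,1]\to[0,1]^2$ such that, for each $m$, the map $I\mapsto\gamma(I)$ is a bijection from the $4^m$ intervals of level $m$ onto the $4^m$ squares of level $m$. In particular $|I|=|\gamma(I)|=4^{-m}$.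

\begin{lemma}\label{lem:hilbert}
For every Borel set $E\subset[0,1]^2$ we have $|\gamma^{-1}(E)|=|E|$.
\end{lemma}

\begin{proof}
The formula $\mu(E)=|\gamma^{-1}(E)|$ defines a Borel probability measure on $[0,1]^2$. Let $O\subset[0,1]^2$ be relatively open, and let $Q_1,Q_2,\dots$ be those squares (of any level) that are contained in $O$ and are maximal with this property. Every point of $O$ lies in a small square contained in $O$, hence in some $Q_r$. By maximality the $Q_r$ are not nested, so they have disjoint interiors; their boundaries are null, so $\sum_r|Q_r|=|O|$. Write $Q_r=\gamma(I_r)$ with $I_r$ of the same level as $Q_r$. If $I_r\subset I_s$ then $Q_r\subset Q_s$, so $r=s$; thus the $I_r$ have disjoint interiors. They lie in $\gamma^{-1}(O)$, and therefore $\mu(O)\ge\sum_r|I_r|=|O|$.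

A finite Borel measure on a metric space is outer regular: $\mu(E)$ is the infimum of $\mu(O)$ over open $O\supset E$. Since $\mu(O)\ge|O|\ge|E|$ for such $O$, we get $\mu(E)\ge|E|$ for every Borel set $E$. The same inequality for the complement reads $1-\mu(E)\ge1-|E|$, so $\mu(E)=|E|$.
\end{proof}

For nonempty $A\subset[n]$ let $\Gamma_A:[0,1]^A\to([0,1]^2)^A$ apply $\gamma$ in each coordinate. It is continuous, and it is measure preserving: by Lemma~\ref{lem:hilbert} the probability measures $E\mapsto|\Gamma_A^{-1}(E)|$ and $E\mapsto|E|$ agree on products $\prod_{i\in A}E_i$ of Borel subsets of $[0,1]^2$; these products are closed under intersection and generate the Borel $\sigma$-algebra, so the two measures are equal.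

\begin{proof}[Proof of Theorem~\ref{thm:sum}]
Let $T,S\subset\mathbb{R}^n$ be bodies all of whose projections have positive volume. Suppose first that $T,S\subset[0,1]^n$. Let
\[
K=\{((t_i,s_i))_{i\in[n]}:t\in T,\ s\in S\}\subset([0,1]^2)^n,\qquad V=\Gamma_{[n]}^{-1}(K).
\]
Up to the order of coordinates, $K$ is the compact set $T\times S$, and its projection $K_A$ onto the pairs indexed by $A$ is $T_A\times S_A$. The set $V$ is closed in $[0,1]^n$ by continuity, so it is a body. We claim that $V_A=\Gamma_A^{-1}(K_A)$. If $w\in V$, then $(\gamma(w_i))_{i\in[n]}\in K$, so $(\gamma(w_i))_{i\in A}\in K_A$. Conversely, let $(w_i)_{i\in A}$ satisfy $\gamma(w_i)=\kappa_i$ for $i\in A$, for some $\kappa\in K$. By surjectivity of $\gamma$ we can choose $w_i$ with $\gamma(w_i)=\kappa_i$ for $i\notin A$ as well; the completed point $w$ lies in $V$. This proves the claim, and so $|V_A|=|K_A|=|T_A|\,|S_A|$, that is, $\ell(V)=\ell(T)+\ell(S)$.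

In general, translations do not change projected volumes, so we may assume $T\subset[0,r]^n$ and $S\subset[0,\rho]^n$ for some $r,\rho>0$. Let $V$ be the body built from $r^{-1}T$ and $\rho^{-1}S$. Then
\[
|(r\rho V)_A|=(r\rho)^{|A|}\cdot r^{-|A|}|T_A|\cdot\rho^{-|A|}|S_A|=|T_A|\,|S_A| .
\]
Hence $\psi_n+\psi_n\subset\psi_n$, and by induction $mv=(m-1)v+v\in\psi_n$ for $v\in\psi_n$ and all integers $m\ge1$.
\end{proof}

\section{Dimensions one, two and three}\label{sec:low}

The constructions in this section rest on one observation: adding to a body a piece that lies in a coordinate subspace of dimension $d$ changes no projected volume $|T_A|$ with $|A|>d$. So one can start with a box of the right volume, then enlarge the two-dimensional projections by flat rectangles, and then the one-dimensional projections by segments. Projections can only grow in this process, so the initial box must have the full volume while all its lower projections are small enough. The inequalities \eqref{eq:cone} turn out to be exactly what this requires.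

\begin{proof}[Proof of Theorem~\ref{thm:low}]
For a vector $v$ write $p_A=e^{v_A}$ for the prescribed volumes.

\emph{The cases $n=1,2$.} For $n=1$ take the interval $[0,p_1]$. For $n=2$ the inequality $v_{12}\le v_1+v_2$ is necessary by \eqref{eq:product}. If it holds, then $p_{12}/p_1\le p_2$, and the union of the rectangle $[0,p_1]\times[0,p_{12}/p_1]$ with the segment $[0,p_2]e_2$ has area $p_{12}$ and projections $[0,p_1]$ and $[0,p_2]$.

\emph{Necessity for $n=3$.} The first two families in \eqref{eq:cone} are cases of \eqref{eq:product}. The last inequality is the Loomis--Whitney inequality, whose proof we recall. Let $f,g,h$ be the indicator functions of $T_{12},T_{13},T_{23}$, and put $F(x_2)=\int f(x_1,x_2)\,dx_1$ and $G(x_3)=\int g(x_1,x_3)\,dx_1$. We have $\mathbf{1}_T(x)\le f(x_1,x_2)g(x_1,x_3)h(x_2,x_3)$, and the Cauchy--Schwarz inequality, first in $x_1$ and then in $(x_2,x_3)$, gives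
\[
|T|\le\iint h\,\sqrt{F(x_2)G(x_3)}\,dx_2\,dx_3\le\Bigl(\iint h\Bigr)^{1/2}\Bigl(\int F\int G\Bigr)^{1/2}=\bigl(|T_{23}|\,|T_{12}|\,|T_{13}|\bigr)^{1/2}.
\]

\emph{Sufficiency for $n=3$: the box.} Let $v$ satisfy \eqref{eq:cone}. We look for $a_1,a_2,a_3>0$ with
\begin{equation}\label{eq:box}
a_i\le p_i,\qquad a_ia_j\le p_{ij},\qquad a_1a_2a_3=p_{123}.
\end{equation}
It is convenient to measure everything against the box $\prod_i[0,p_i]$. Put
\[
\delta_{ij}=v_i+v_j-v_{ij},\qquad\delta=v_1+v_2+v_3-v_{123},\qquad a_i=e^{v_i-\beta_i}.
\]
Then \eqref{eq:cone} says that $\delta_{ij}\ge0$, $\delta\ge\delta_{ij}$ and $2\delta\ge\delta_{12}+\delta_{13}+\delta_{23}$, while \eqref{eq:box} asks for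
\[
\beta_i\ge0,\qquad\beta_i+\beta_j\ge\delta_{ij},\qquad\beta_1+\beta_2+\beta_3=\delta .
\]
It is enough to satisfy the first two conditions with $\beta_1+\beta_2+\beta_3\le\delta$, since increasing $\beta_1$ preserves them. Label the coordinates so that $\delta_{12}$ is the largest of the $\delta_{ij}$.

If $\delta_{12}\le\delta_{13}+\delta_{23}$, then each $\delta_{jk}$ is at most the sum of the other two, and $\beta_i=\frac12(\delta_{ij}+\delta_{ik}-\delta_{jk})\ge0$. Here $\beta_i+\beta_j=\delta_{ij}$, and $\beta_1+\beta_2+\beta_3=\frac12(\delta_{12}+\delta_{13}+\delta_{23})\le\delta$ by the Loomis--Whitney condition.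

If $\delta_{12}>\delta_{13}+\delta_{23}$, take $\beta_1=\delta_{13}$, $\beta_2=\delta_{12}-\delta_{13}$, $\beta_3=0$. Then $\beta_1+\beta_2=\delta_{12}$, $\beta_1+\beta_3=\delta_{13}$ and $\beta_2+\beta_3=\beta_2>\delta_{23}\ge0$, and the sum is $\delta_{12}\le\delta$ by the condition $v_{123}\le v_{12}+v_3$.

\emph{Sufficiency for $n=3$: the body.} For $i<j$ the area of the rectangle $[0,a_i+s(p_i-a_i)]\times[0,a_j+s(p_j-a_j)]$ is continuous in $s\in[0,1]$; it equals $a_ia_j\le p_{ij}$ at $s=0$ and $p_ip_j\ge p_{ij}$ at $s=1$. So some $s$ gives a rectangle $R_{ij}$ of area $p_{ij}$ with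
\[
[0,a_i]\times[0,a_j]\subset R_{ij}\subset[0,p_i]\times[0,p_j].
\]
Regard $R_{ij}$ as a subset of the plane $x_k=0$ and let
\[
T=\prod_i[0,a_i]\ \cup\ \bigcup_{i<j}R_{ij}\ \cup\ \bigcup_i[0,p_i]e_i .
\]
The rectangles and segments are null in $\mathbb{R}^3$, so $|T|=a_1a_2a_3=p_{123}$. Under projection onto the coordinates $i,j$ the box maps into $R_{ij}$, while the other two rectangles and the segments map into the coordinate axes, so $|T_{ij}|=|R_{ij}|=p_{ij}$. Under projection onto coordinate $i$ every piece maps into $[0,p_i]$ and the $i$th segment maps onto it, so $|T_i|=p_i$. Thus $v=\ell(T)$.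

In each case $\psi_n$ is an intersection of finitely many closed half-spaces bounded by hyperplanes through the origin (of none, for $n=1$), so it is a convex polyhedral cone and $\lambda\psi_n\subset\psi_n$ for $\lambda\ge0$.
\end{proof}

\section{The admissible multipliers up to $2$}\label{sec:mult}

\begin{proof}[Proof of Corollary~\ref{cor:mult}]
The zero vector is $\ell([0,1]^n)$, so $0\in\Lambda_n$, and the positive integers lie in $\Lambda_n$ by Theorem~\ref{thm:sum}. It remains to exclude the other $\lambda\le2$. Let $n\ge6$ and let $v\in\psi_n$ be the vector constructed in the proof of Theorem~\ref{thm:main}; we show that $\lambda v\notin\psi_n$ in each case.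

For $1<\lambda<2$ this is Theorem~\ref{thm:main}.

Let $0<\lambda<1$, and let $m$ be the least integer with $m\lambda>1$. Then $(m-1)\lambda\le1$, so $1<m\lambda\le1+\lambda<2$. If $\lambda v$ were constructible, then $m\lambda v$ would be constructible by Theorem~\ref{thm:sum}, contrary to the previous case.

Let $\lambda<0$. The projection of the tripod $W$ onto the coordinates $1,2$ is $[0,1]^2\setminus(y,1]^2$: no point of $W$ has $x_1,x_2>y$, and every other point $(x_1,x_2)$ of the square lifts to $(x_1,x_2,0)\in W$. Its area is less than $1$, so $v_{12}<0=v_1+v_2$. Then $(\lambda v)_{12}>(\lambda v)_1+(\lambda v)_2$, which by \eqref{eq:product} is impossible for a constructible vector.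
\end{proof}

\begin{thebibliography}{9}

\bibitem{LRR}
Imre Leader, \v{Z}arko Ran{\dj}elovi\'c, Eero R\"aty,
\emph{Inequalities on Projected Volumes},
arXiv:1909.12858 (2019).

\bibitem{Sagan}
H.~Sagan,
\emph{Space-Filling Curves}.

\end{thebibliography}
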